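# Graphs of DC functions whose distance function is not DC

## A convex function plus a nearly flat semiconcave one

**Theorem 1.** Let $d\ge 3$ and $0<\eta\le 1$. There is $g:\mathbb R^{d-1}\to\mathbb R$, depending only on the first two variables $(x,s)$, such that:

* $g=c+b$, where $c=c(s)$ is convex, $C^1$ and depends on one variable only, and $b\ge 0$ is semiconcave: $\frac{\eta}{2}(x^2+s^2)-b$ is convex. In particular $g$ is DC. Moreover $g$ is Lipschitz with constant $\le\eta$.
* For $F=\operatorname{graph} g$, the distance function $d_F$ is not DC on $\mathbb R^d$. For $d=3$ it is not DC on any open convex neighbourhood of any point $(x_0,0,0)\in F$, $x_0\in\mathbb R$.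

Here is what the words mean. For a nonempty closed set $F\subset\mathbb R^d$ we write $d_F=\operatorname{dist}(\cdot,F)$. A function is **DC** on $\mathbb R^k$ (or on an open convex set $U$) if it is the difference of two convex functions there. The graph of $g$ is $F=\{(w,g(w)):w\in\mathbb R^{d-1}\}\subset\mathbb R^d$. The question, posed by Dušan Pokorný and Luděk Zajíček in *On sets in ${\mathbb R}^d$ with DC distance function*, arXiv:1904.12223 (2019), is whether $d_F$ is DC whenever $F\subset\mathbb R^d$, $d\ge3$, is the graph of a DC function. Theorem 1 says: no, for every $d\ge 3$, and the two convex functions that make up $g$ can be quite tame.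

For $d=2$ the same paper proves that the answer is positive: $d_F$ is DC if $F\subset\mathbb R^2$ is the graph of a DC function on $\mathbb R$. So, together with Theorem 1, for $d\ge2$ the statement "$d_F$ is DC for the graph of every DC $g:\mathbb R^{d-1}\to\mathbb R$" holds if and only if $d=2$.

## DC functions of one variable and the variation of the derivative

**Definition (semiconcave).** A function $b$ on $\mathbb R^k$ is semiconcave with constant $\varepsilon$ if $\frac{\varepsilon}{2}|p|^2-b$ is convex. Such a $b$ is DC, since $b=\frac\varepsilon2|p|^2-(\frac\varepsilon2|p|^2-b)$. A semiconcave function may have kinks pointing up, as $-|x|$ does, but none pointing down.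

*Example (the spike).* The function $\frac{\varepsilon}{2}(\rho-|p|)_+^2$ has a conical tip of slope $\varepsilon\rho$ at the origin and height $\frac\varepsilon2\rho^2$, and it leaves the ground smoothly on the circle $|p|=\rho$. For $|p|\le\rho$,
$$\tfrac\varepsilon2|p|^2-\tfrac{\varepsilon}{2}(\rho-|p|)^2=\varepsilon\rho|p|-\tfrac\varepsilon2\rho^2 ,$$
which is convex. The gluing across the circle is checked in Step 4 below. So a spike has semiconcavity constant $\varepsilon$, and we think of $\varepsilon$ as its *price*.

**Definition (variation of the derivative).** Let $f$ be a function on a segment $S$, parametrized by arc length over an interval, and suppose that $f$ has a right derivative $f'_+$ at each interior point. We write $V(f;S)$ for the total variation of $f'_+$ on the open interval.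

If $P$ is convex near $S$ and $\Lambda$-Lipschitz, then $P'_+$ is nondecreasing with values in $[-\Lambda,\Lambda]$, so $V(P;S)\le2\Lambda$. Convex functions on open convex sets are Lipschitz on compact subsets. Hence:

> If $f=P-R$ is DC on $U$, $B\subset U$ is a closed ball and $\Lambda$ is a common Lipschitz constant of $P,R$ on $B$, then $V(f;S)\le 4\Lambda$ for **every** segment $S\subset B$.

This uniform bound over segments is what we shall violate.

*Example (a distance function that is not DC).* Let $F=\{0\}\cup\{1/n:n\ge1\}\subset\mathbb R$. On each gap $(\frac1{n+1},\frac1n)$ the derivative of $d_F$ drops from $1$ to $-1$. There are infinitely many gaps near $0$, so the variation of the derivative is infinite, and $d_F$ is not DC on any neighbourhood of $0$.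

Two general facts tell us where trouble can sit. First, $|a|^2-d_F(a)^2=\sup_{p\in F}(2a\cdot p-|p|^2)$ is a supremum of affine functions, so $d_F^2$ is always DC. Second, away from $F$ the function $d_F$ is locally semiconcave: at distance at least $\tau$ the constant along segments is $1/\tau$ (proved in the last section). So trouble can only come from places near $F$, where $1/\tau$ is large.

## Convex graphs and semiconcave graphs

**Affine $g$.** Then $d_F$ is the absolute value of an affine function, which is convex.

**Convex $g$.** Let $E$ be the epigraph of $g$, a closed convex set with boundary $F$, and let $\sigma$ be the signed distance: $\sigma=d_E$ outside $E$ and $\sigma=-\operatorname{dist}(\cdot,\mathbb R^d\setminus E)$ on $E$. Then $d_F=|\sigma|$. With $h_E(n)=\sup_{e\in E}n\cdot e$ we claim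
$$\sigma(a)=\sup\{\,n\cdot a-h_E(n): |n|=1,\ h_E(n)<\infty\}.$$
If $a\notin E$ and $e$ is its nearest point in $E$, then $n\cdot a-h_E(n)\le n\cdot(a-e)\le d_E(a)$, with equality for $n=(a-e)/|a-e|$. If $a\in E$, the closed ball of radius $R$ about $a$ lies in $E$ exactly when $n\cdot a+R\le h_E(n)$ for all such $n$, because $E$ is the intersection of its supporting half-spaces; so the largest $R$ is $\inf_n(h_E(n)-n\cdot a)$. Thus $\sigma$ is a supremum of affine functions, hence convex, and
$$d_F=|\sigma|=2\max(\sigma,0)-\sigma$$
is DC. Concave $g$ follows by the reflection $y\mapsto-y$.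

**Semiconcave $g$.** The paper of Pokorný and Zajíček proves that $d_F$ is DC if $g:\mathbb R^{d-1}\to\mathbb R$ is semiconcave; by reflection the same holds for semiconvex $g$.

So a counterexample must really mix the two kinds of behaviour. In Theorem 1 the graph of $c$ and the graph of $b$ both have DC distance functions, and the graph of $c+b$ does not.

## Spikes over a flat plane have no equidistant points

From now on $d=3$, with coordinates $(x,s,y)$, and $p=(q,s)\in\mathbb R^2$ denotes a point of the domain of $g$. We want many bumps in $d_F$ along a segment close to $F$. A natural try is to take a flat plane, put tiny spikes on it, and look at the plane from height $t$: above each tip the distance dips, and halfway between two tips, where two tips are equally near, it should have a kink. This fails for a clear reason.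

**Observation.** Suppose $0\le b\le t$ on $\mathbb R^2$, $b$ is semiconcave with constant $\varepsilon$, and $\varepsilon t<1$. Then every point $(w,t)$, $w\in\mathbb R^2$, has exactly one nearest point on the graph of $b$.

*Proof.* Put $\varphi=t-b\in[0,t]$. Since $\varphi+\frac\varepsilon2|p|^2$ is convex, for each $p$ there is a vector $\zeta$ with $\varphi(p')\ge\varphi(p)+\zeta\cdot(p'-p)-\frac\varepsilon2|p'-p|^2$ for all $p'$. Therefore
$$\varphi(p')^2\ge\varphi(p)^2+2\varphi(p)\big(\varphi(p')-\varphi(p)\big)\ge\varphi(p)^2+2\varphi(p)\,\zeta\cdot(p'-p)-\varepsilon t|p'-p|^2 .$$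
So $\varphi^2+\varepsilon t|p|^2$ has an affine support at each point, i.e. it is convex. The squared distance from $(w,t)$ to $(p,b(p))$ is $|p-w|^2+\varphi(p)^2$. It equals this convex function plus $(1-\varepsilon t)|p|^2$ plus an affine function. Hence it is strictly convex and coercive in $p$, and has exactly one minimizer. $\square$

A point off $F$ with a unique nearest point is a point of differentiability of $d_F$ (a textbook fact). So over a flat plane the line at height $t$ sees no kinks at all, until the price $\varepsilon$ reaches $1/t$. As $t\to0$ that price is unbounded.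

The proof shows what has to be destroyed: the strict convexity of the squared distance in $p$. The part $(s-z)^2$ of the squared distance can be cancelled by bending the base. If the base is an arc of a circle of radius $t$ about $(z,h)$ in the $(s,y)$-plane, then every point of the arc is at the same distance $t$ from the centre, and the squared distance from $(x,z,h)$ to the base point over $(q,s)$ is $(x-q)^2+t^2$, with no dependence on $s$.

## What the cylinder axis sees, and what it costs

**A model.** Take a strip of the cylinder $(s-z)^2+(y-h)^2=t^2$, unbounded in the $x$-direction, and add isolated points $P_i$, $i\in\mathbb Z$, where $P_i$ has $x$-coordinate $ir$ and lies at distance $\tau=\sqrt{t^2-\kappa}$ from the axis, with $\kappa\ge r^2/4$. The axis point $(x,z,h)$ has distance $t$ to the strip, so with $\delta=\operatorname{dist}(x,r\mathbb Z)\le r/2$ its distance to the union is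
$$\min\big(t,\sqrt{\tau^2+\delta^2}\big)=\sqrt{\tau^2+\delta^2}.$$
The *angle* at which $P_i$ sits is invisible from the axis. On one period of length $r$ the derivative rises from $0$ to about $\frac{r}{2t}$, jumps to minus that, and rises back to $0$: variation about $2r/t$. Per unit length this is about $2/t$, which blows up as $t\to0$.

**One row of spikes is too expensive.** Replace the points $P_i$ by spikes of radius $\rho$ and height $H$, with price $\varepsilon=2H/\rho^2$. A tip at height $H$ above the base lowers the squared distance by at most $2tH$. For the tips to win at a point halfway between two of them, this must pay for $(r/2)^2$: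
$$2tH\ge \tfrac{r^2}4,\qquad\text{i.e.}\qquad \varepsilon\ge\frac{r^2}{4t\rho^2}.$$
If all tips lie in one row, disjoint discs force $\rho\le r/2$, hence $\varepsilon\ge1/t$ again.

**Many rows are cheap.** The axis does not see the angle, so we distribute the tips over $2K$ rows at different $s$ and let consecutive tips sit in different rows. In a single row the spacing is now $2Kr$, so $\rho=Kr$ is allowed, and the requirement above becomes $\varepsilon\ge\frac1{4tK^2}$. There is a second requirement: the nearest point of a spike should be its tip. Moving by $v$ from the tip can lower $(x-q)^2$ by about $r|v|$, and it loses about $2t\cdot\varepsilon\rho\,|v|$ because the tip has slope $\varepsilon\rho$. So we need roughly $2t\varepsilon\rho\ge r$, i.e. $\varepsilon\ge\frac1{2Kt}$. For fixed $t$ this is as small as we like when $K$ is large. In terms of $\kappa\approx2tH=t\varepsilon\rho^2$ it reads $\kappa\ge\frac12r\rho$; we shall take $\kappa=8r\rho$.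

**The bending is cheap too.** An arc of width $\ell$ and radius $t$ raises the slope by about $\ell/t$. We need arcs with radii $t_k\to0$ in one convex function, so $\sum\ell_k/t_k$ must be finite. The strips can be very thin compared with their radius, because $r$ is then chosen so small that all $2K$ rows of width $2\rho$ fit.

The scales will satisfy $r\ll\rho\ll\ell\ll t$. Now we do this exactly.

## The base: thin circular arcs in one convex profile

**Step 1: positions and sizes.** *The step fixes where the arcs are, so that they do not interfere.* For $k\ge1$ put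
$$t_k=2^{-k-4},\quad \ell_k=\eta\,2^{-k-1}t_k\le \tfrac{t_k}4,\quad a_k=2^{-k},\quad J_k=[a_k,a_k+\ell_k].$$
Since $2t_k=\frac18 2^{-k}$ and $\ell_k\le\frac1{64}2^{-k}$, the open $2t_k$-neighbourhood of $J_k$ lies in
$$\big(2^{-k}(1-\tfrac18),\ 2^{-k}(1+\tfrac1{64}+\tfrac18)\big).$$
It is disjoint from every $J_j\subset[2^{-j},2^{-j}(1+\frac1{64})]$ with $j\ne k$. Indeed, for $j<k$ the left end of $J_j$ is at least $2\cdot2^{-k}$; for $j>k$ the right end of $J_j$ is at most $\frac12\cdot\frac{65}{64}2^{-k}<\frac78 2^{-k}$. In particular the $J_k$ are pairwise disjoint.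

**Step 2: the convex function $c$.** *The step builds one convex function whose graph over each $J_k$ is an arc of radius $t_k$.* For a lower arc of radius $t$, the slope is $u/\sqrt{1-u^2}$, where $u$ is the sine of the slope angle and $u'=1/t$. So let
$$u(s)=\sum_k\frac{|J_k\cap(-\infty,s]|}{t_k},\qquad c(s)=\int_0^s\frac{u}{\sqrt{1-u^2}} .$$
The series converges uniformly since $\sum_k\ell_k/t_k=\sum_k\eta2^{-k-1}=\frac\eta2$. Hence $u$ is continuous and nondecreasing, $u=0$ on $(-\infty,0]$, $0\le u\le\frac\eta2\le\frac12$, $u$ has slope $1/t_k$ on $J_k$, and $u$ is constant on each interval of $(0,\infty)$ that does not meet $\bigcup_kJ_k$. So $c$ is $C^1$; it is convex because $c'$ is nondecreasing; it vanishes on $(-\infty,0]$; and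
$$\operatorname{Lip}(c)\le\frac{\eta/2}{\sqrt{3/4}}=\frac{\eta}{\sqrt3}<1 .$$

Put $z_k=a_k-t_ku(a_k)$. On $J_k$ we have $u(s)=u(a_k)+(s-a_k)/t_k=(s-z_k)/t_k$, so
$$c'(s)=\frac{s-z_k}{\sqrt{t_k^2-(s-z_k)^2}} ,$$
and there is a constant $h_k$ with
$$c(s)=h_k-\sqrt{t_k^2-(s-z_k)^2},\qquad 0\le s-z_k=t_ku(s)\le\tfrac{t_k}2\qquad(s\in J_k).\tag{1}$$
Thus over $J_k$ the profile is an arc of the circle of radius $t_k$ about $(z_k,h_k)$. For $s\in J_k$ put
$$m_k(s):=h_k-c(s)=\sqrt{t_k^2-(s-z_k)^2}\in[\tfrac34t_k,\,t_k],\tag{2}$$
where the lower bound holds because $\sqrt{3}/2\ge3/4$. Since $0\le a_k-z_k\le t_k/2$ and $h_k=c(a_k)+m_k(a_k)$, we have $z_k\to0$ and $h_k\to0$.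

**Step 3: the base stays outside the circle.** *The step shows that no other part of the base is closer to the centre than the arc.* Claim:
$$(s-z_k)^2+(h_k-c(s))^2\ge t_k^2\qquad\text{for all }s\in\mathbb R.\tag{3}$$
This is trivial if $|s-z_k|\ge t_k$. By (1) and $0\le a_k-z_k\le t_k/2$, the interval $I=(z_k-t_k,z_k+t_k)$ contains $J_k$ and lies in the $2t_k$-neighbourhood of $J_k$. By Step 1 it meets no $J_j$ with $j\ne k$, and it lies in $(0,\infty)$. So on $I$, on either side of $J_k$, $u$ is constant and $c$ is affine. The function $e(s)=h_k-\sqrt{t_k^2-(s-z_k)^2}$ is convex on $I$, it agrees with $c$ on $J_k$, and because $c$ is $C^1$, $c$ continues on either side along the tangent line of $e$ at the corresponding end of $J_k$. Tangent lines of a convex function lie below it, so $c\le e$ on $I$. Hence $h_k-c(s)\ge\sqrt{t_k^2-(s-z_k)^2}\ge0$ on $I$; squaring gives (3).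

## The spikes: $2K$ rows on each strip

Fix $k$ and write $t,\ell,J,a,z,h,m$ without index. Choose an integer
$$K=K_k\ge\max\Big\{4,\ \frac{22\cdot2^k}{\eta t}\Big\}$$
and put
$$r=\frac{\ell}{4K^2},\qquad \rho=Kr=\frac{\ell}{4K}\le\frac t{64},\qquad \kappa=8r\rho,\qquad \tau=\sqrt{t^2-\kappa}.$$
The bound on $\rho$ uses $\ell\le t/4$ and $K\ge4$. Since $r=\rho/K\le\rho/4$, we have $\kappa\ge32r^2$ and $\kappa\le2\rho^2$, so
$$\frac{r^2}{4}\le\kappa\le 2\rho^2\le \frac{t^2}{2048}.\tag{4}$$

**Tips.** For $i\in\mathbb Z$ let $p_i=(ir,s_i)$ with $s_i=a+\rho+2\rho\,(i\bmod 2K)$, where $i\bmod 2K\in\{0,\dots,2K-1\}$. In the $x$-direction the tips advance by $r$; meanwhile they climb through $2K$ rows and start again.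

* The closed discs $\overline{B}(p_i,\rho)$ lie in $\mathbb R\times J$: their $s$-range is within $[a,\,a+2\rho\cdot2K]$, and $4K\rho=4K^2r=\ell$.
* The open discs are pairwise disjoint. If $i,j$ have different residues mod $2K$, then $|s_i-s_j|\ge2\rho$. If $i\ne j$ have the same residue, then $|ir-jr|\ge2Kr=2\rho$.

Discs from different $k$ are disjoint because the $J_k$ are. So all open discs, over all $k$ and $i$, are pairwise disjoint.

**Heights.** We want every tip at distance exactly $\tau$ from the axis $\{(x,z,h):x\in\mathbb R\}$. The base point below the tip lies at depth $m_i:=m(s_i)$ under the level $y=h$. So we need $(s_i-z)^2+(m_i-H_i)^2=\tau^2$, and since $(s_i-z)^2=t^2-m_i^2$ this means $(m_i-H_i)^2=m_i^2-\kappa$. Accordingly put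
$$H_i=m_i-\sqrt{m_i^2-\kappa}\in(0,m_i),$$
which makes sense as $m_i^2\ge\frac9{16}t^2>\kappa$. Then $2m_iH_i-H_i^2=\kappa$, and writing $H_i=\kappa/(m_i+\sqrt{m_i^2-\kappa})$ we get from (2) and (4)
$$2m_iH_i-H_i^2=\kappa,\qquad \frac{\kappa}{2t}\le\frac{\kappa}{2m_i}\le H_i\le\frac{\kappa}{m_i}\le\frac{4\kappa}{3t}\le\frac t8.\tag{5}$$

**Prices.** A spike of radius $\rho$ and height $H_i$ has price $\varepsilon_i=2H_i/\rho^2$. By (5), $\kappa=8r\rho$ and $\rho=Kr$,
$$\varepsilon_i\le\frac{8\kappa}{3t\rho^2}=\frac{64\,r}{3t\rho}=\frac{64}{3Kt}\le\frac{64}{66}\,\eta2^{-k}\le\eta2^{-k}.\tag{6}$$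

**The function.** Define
$$b_k(p)=\sum_{i\in\mathbb Z}\frac{\varepsilon_i}{2}\big(\rho-|p-p_i|\big)_+^2 ,\qquad b=\sum_{k\ge1}b_k,\qquad g(x,s)=c(s)+b(x,s).$$
At each point at most one term is nonzero, and $b(p_i)=b_k(p_i)=\frac{\varepsilon_i}2\rho^2=H_i$.

**Step 4: $\frac\eta2|p|^2-b$ is convex.** *The step shows that $b$ is semiconcave with constant $\eta$, so that $g$ is DC.* We first show that
$$w_k:=\frac{\eta2^{-k}}2|p|^2-b_k$$
is convex on $\mathbb R^2$.

On the closed disc of radius $\rho$ about $p_i$, with $v=p-p_i$, expanding the squares shows that $w_k$ is an affine function plus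
$$\frac{\eta2^{-k}-\varepsilon_i}2|v|^2+\varepsilon_i\rho|v| ,$$
which is convex by (6). Outside the open discs, $w_k=\frac{\eta2^{-k}}2|p|^2$.

Now take a compact segment. Only finitely many discs of block $k$ meet it, so $w_k$ is continuous on it, and the segment splits into finitely many intervals, each inside one closed disc or outside all open discs. On each of them $w_k$ is convex. The break points lie on boundary circles. Let $p^*$ be one; it lies in no open disc, so $b_k(p^*)=0$. If $p$ is in the open disc about $p_i$, then $|p^*-p_i|\ge\rho$ gives $\rho-|p-p_i|\le|p-p^*|$, hence $0\le b_k(p)\le\frac{\eta2^{-k}}2|p-p^*|^2$; for $p$ in no open disc $b_k(p)=0$. So $b_k$ is differentiable at $p^*$ with zero gradient, and $w_k$ is differentiable there. A continuous, piecewise convex function of one variable that is differentiable at its finitely many break points has nondecreasing one-sided derivatives, so it is convex. Thus $w_k$ is convex on every segment, that is, convex.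

Finally $0\le b_k\le\frac{\eta2^{-k}}2\rho_k^2\le\eta2^{-k}$ and $\sum_k2^{-k}=1$. So $\sum_kw_k$ converges locally uniformly to $\frac\eta2|p|^2-b$, which is convex as a limit of convex functions. Hence
$$g=\Big(c+\frac\eta2|p|^2\Big)-\Big(\frac\eta2|p|^2-b\Big)$$
is DC.

**Step 5: the Lipschitz constant.** *The step gives $\operatorname{Lip}(g)\le\eta$.* Since the spikes are nonnegative with disjoint open supports, $b$ is their supremum. Each has Lipschitz constant $\varepsilon_i\rho\le\eta2^{-k}\frac{t_k}{64}\le\frac\eta{64}$, and this bound passes to the supremum. So $\operatorname{Lip}(g)\le\eta\big(\frac1{\sqrt3}+\frac1{64}\big)<\eta$.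

## The exact distance along the axes

**Proposition.** For every $k\ge1$ and $x\in\mathbb R$, with $A^k_x:=(x,z_k,h_k)$,
$$d_F(A^k_x)=\sqrt{\tau_k^2+\operatorname{dist}(x,r_k\mathbb Z)^2}.\tag{7}$$

*Proof.* Drop $k$ and put $\delta=\operatorname{dist}(x,r\mathbb Z)\le r/2$. For $p=(q,s)$ the squared distance from $A_x$ to $(p,g(p))$ is
$$N(p)=(x-q)^2+(s-z)^2+(h-c(s)-b(p))^2 .$$

**Upper bound: a tip realizes the value.** At $p=p_i$, by the choice of $H_i$,
$$N(p_i)=(x-ir)^2+(t^2-m_i^2)+(m_i-H_i)^2=(x-ir)^2+t^2-\kappa=(x-ir)^2+\tau^2 .$$
Choose $i$ with $|x-ir|=\delta$.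

**Lower bound: no point of $F$ is closer.** We show $N(p)\ge\tau^2+\delta^2$ for all $p$, in three cases.

*(a) Points with $b(p)=0$: the bare base is too far.* By (3) and (4), $N(p)\ge t^2=\tau^2+\kappa\ge\tau^2+\frac{r^2}4\ge\tau^2+\delta^2$.

*(b) Points in an open disc of another block $j\ne k$: they are too far sideways.* Here $s\in J_j$, which is disjoint from $(z-t,z+t)$ by Step 3. So $(s-z)^2\ge t^2$, and $N(p)\ge t^2\ge\tau^2+\delta^2$ as in (a).

*(c) Points $p=p_i+v$, $|v|<\rho$, in a disc of block $k$: leaving the tip costs more than it gains.* Write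
$$\xi=x-ir,\qquad m=m(s),\qquad H=H_i,\qquad \beta=b(p)=\frac{\varepsilon_i}2(\rho-|v|)^2\le H .$$
Since $s\in J$, $(s-z)^2+m^2=t^2=\tau^2+\kappa$, and $h-c(s)-b(p)=m-\beta$. Therefore
$$N(p)-\tau^2-\delta^2=\big[(\xi-v_1)^2-\delta^2\big]+\big[\kappa-2m\beta+\beta^2\big].\tag{8}$$
The first bracket can be negative; the second must compensate.

*The second bracket is at least $2r|v|$.* Insert $\kappa=2m_iH-H^2$ from (5). Expanding $(H-\beta)(2m-H-\beta)=2mH-H^2-2m\beta+\beta^2$ shows
$$\kappa-2m\beta+\beta^2=(H-\beta)(2m-H-\beta)+2(m_i-m)H .$$
The factors are estimated as follows.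

* The tip is conical: since $\frac{\varepsilon_i}2=H/\rho^2$,
$$H-\beta=\frac{\varepsilon_i}2|v|(2\rho-|v|)\ge\frac{\varepsilon_i}{2}\rho|v|=\frac{H|v|}{\rho}.$$
* By (2) and (5), $2m-H-\beta\ge\frac32t-\frac t8-\frac t8\ge t$.
* Since $\operatorname{Lip}(c)<1$, $|m_i-m|=|c(s)-c(s_i)|\le|s-s_i|\le|v|$.

Hence, using $2\rho\le t/2$ and then $H\ge\frac{\kappa}{2t}=\frac{4r\rho}t$,
$$\kappa-2m\beta+\beta^2\ \ge\ \frac{H|v|}\rho\,t-2H|v|=\frac{H|v|}{\rho}(t-2\rho)\ \ge\ \frac{H|v|}{\rho}\cdot\frac t2\ \ge\ 2r|v|.$$

*The first bracket is at least $-r|v|$.* That is, $\delta^2-(\xi-v_1)^2\le r|v|$. This is clear if $|\xi-v_1|\ge\delta$. Otherwise, since $\delta\le|\xi|$ (the point $ir$ belongs to $r\mathbb Z$) and $2\delta\le r$,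
$$\delta^2-(\xi-v_1)^2=(\delta-|\xi-v_1|)(\delta+|\xi-v_1|)\le(|\xi|-|\xi-v_1|)\,2\delta\le|v_1|\,r\le r|v| .$$

By (8), $N(p)-\tau^2-\delta^2\ge2r|v|-r|v|\ge0$. $\square$

Note how $\kappa=8r\rho$ enters: it makes the slope of the cone strong enough in (c), while (6) shows that the price is still only of order $1/(Kt)$.

## Unbounded variation near the line $s=y=0$

**Step 6: variation of one period.** *The step measures the bumps in (7).* Put $f_k(x)=d_F(A_x^k)$. On $[jr_k,(j+1)r_k]$ the derivative of $f_k$ increases from $0$ to
$$D_k=\frac{r_k/2}{\sqrt{\tau_k^2+r_k^2/4}} ,$$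
jumps to $-D_k$ at the midpoint, and increases back to $0$. Near the points of $r_k\mathbb Z$ the function is smooth. So one period contributes
$$4D_k=\frac{2r_k}{\sqrt{\tau_k^2+r_k^2/4}}\ \ge\ \frac{2r_k}{t_k},\tag{9}$$
because $\tau_k^2+r_k^2/4\le\tau_k^2+\kappa_k=t_k^2$ by (4).

**Step 7: contradiction for $d=3$.** *The step compares (9) with the uniform bound $4\Lambda$.* Let $x_0\in\mathbb R$ and let $U$ be an open convex neighbourhood of $(x_0,0,0)$. This point lies in $F$, since $c(0)=0$ and all discs lie in $\{s>0\}$. Suppose $d_F=P-R$ on $U$ with $P,R$ convex. Choose $0<\theta<\frac12$ such that the closed ball of radius $2\theta$ about $(x_0,0,0)$ lies in $U$, and let $\Lambda$ be a common Lipschitz constant of $P$ and $R$ on this ball. Since $z_k,h_k\to0$, for all large $k$ the segment $\{A^k_x:|x-x_0|\le\theta\}$ lies in the ball. As explained at the start, the right derivative of $f_k$ then has total variation at most $4\Lambda$ on $(x_0-\theta,x_0+\theta)$.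

This open interval has length $2\theta$, so it contains at least $\frac{2\theta}{r_k}-1$ points of $r_k\mathbb Z$, and hence at least $\frac{2\theta}{r_k}-2$ full periods. By (9),
$$4\Lambda\ \ge\ \Big(\frac{2\theta}{r_k}-2\Big)\frac{2r_k}{t_k}=\frac{2(2\theta-2r_k)}{t_k}\ \longrightarrow\ \infty\qquad(k\to\infty),$$
a contradiction. So $d_F$ is not DC on $U$. In particular it is not DC on $\mathbb R^3$.

**Step 8: all $d\ge3$.** *The step adds dummy variables.* Put $\tilde g(x_1,\dots,x_{d-1})=g(x_1,x_2)$. The decomposition $g=c+b$, the convexity statements and the Lipschitz constant carry over unchanged. The graph $\tilde F$ of $\tilde g$ is invariant under translations in $x_3,\dots,x_{d-1}$, so $d_{\tilde F}(x_1,\dots,x_d)=d_F(x_1,x_2,x_d)$. If $d_{\tilde F}$ were DC on $\mathbb R^d$, its restriction to $\{x_3=\dots=x_{d-1}=0\}$ would be DC, i.e. $d_F$ would be DC on $\mathbb R^3$, contrary to Step 7. This proves Theorem 1. $\blacksquare$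

## The constant $2L/\tau$ is asymptotically attained

The construction is as bad as it can be, to first order. Recall that $V(f;S)$ is the total variation of the derivative of $f$ along the segment $S$.

**Theorem 2.** (i) If $F\subset\mathbb R^d$ is any nonempty closed set and $S\subset\{d_F\ge\tau\}$, $\tau>0$, is a segment of length $L$, then $V(d_F;S)\le\frac{2L}{\tau}+2$.

(ii) For $F$ from Theorem 1 ($d=3$) and every $L>0$, the segments $S_k=\{A_x^k:0\le x\le L\}$ satisfy $\tau_k\le d_F\le t_k$ on $S_k$, with $t_k\to0$, $\tau_k/t_k\to1$, and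
$$\frac{2(L-r_k)}{t_k}\le V(d_F;S_k)\le \frac{2L}{\tau_k}+2,\qquad\text{so}\qquad V(d_F;S_k)\Big/\frac{2L}{\tau_k}\to1 .$$

So the bound (i), valid for all closed sets, cannot be improved asymptotically, even in the constant, for graphs of DC functions with $d\ge3$; this holds even with $g$ the sum of a convex function and a semiconcave function with constant $\eta$, and $\operatorname{Lip}g\le\eta$. (For $d>3$ use the graph $\tilde F$ from Step 8 and the same segments placed in $\{x_3=\dots=x_{d-1}=0\}$.)

*Proof of (i).* Parametrize $S$ by arc length $x\in[0,L]$. *First, $d_F|_S$ is semiconcave with constant $1/\tau$.* For $p\in F$, the distance from the point with parameter $x$ to $p$ has the form $D(x)=\sqrt{\omega^2+(x-x_p)^2}$ with $\omega\ge0$, and $D\ge\tau$ on $[0,L]$. So $D$ is smooth there, with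
$$D''=\frac{\omega^2}{D^3}\le\frac1D\le\frac1\tau .$$
Hence $D-\frac{x^2}{2\tau}$ is concave for each $p$, and so is the infimum over $p\in F$, which is $d_F|_S-\frac{x^2}{2\tau}$.

*Now count the variation.* The right derivative of $d_F|_S$ is $\frac x\tau$ plus a nonincreasing function, so its positive variation is at most $L/\tau$. Since $d_F$ is $1$-Lipschitz, the net change of the derivative is at least $-2$. The negative variation equals the positive variation minus the net change, so it is at most $L/\tau+2$. Adding the two gives (i).

*Proof of (ii).* By (7) and (4), $\tau_k\le d_F\le\sqrt{\tau_k^2+r_k^2/4}\le t_k$ on $S_k$. The interval $[0,L]$ starts at a point of $r_k\mathbb Z$, so it contains at least $\frac L{r_k}-1$ full periods. By (9) each contributes at least $2r_k/t_k$. This remains true for periods that touch an end of $[0,L]$, because the derivative tends to $0$ there from inside the period. So $V(d_F;S_k)\ge\frac{2(L-r_k)}{t_k}$. The upper bound is (i) with $\tau=\tau_k$.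

For the limits, (4) gives
$$1-\frac{\tau_k^2}{t_k^2}=\frac{\kappa_k}{t_k^2}\le\frac{2\rho_k^2}{t_k^2},\qquad \frac{\rho_k}{t_k}=\frac{\ell_k}{4K_kt_k}=\frac{\eta2^{-k-1}}{4K_k}\to0 ,$$
so $\tau_k/t_k\to1$; also $t_k\to0$ and $r_k\to0$. Dividing the two bounds by $2L/\tau_k$,
$$\frac{L-r_k}{L}\cdot\frac{\tau_k}{t_k}\ \le\ V(d_F;S_k)\Big/\frac{2L}{\tau_k}\ \le\ 1+\frac{\tau_k}{L},$$
and both sides tend to $1$. $\blacksquare$
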